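\title{Minimal asymptotic $\ell_p$ spaces that do not embed into $\ell_p$}

\begin{abstract}
For every $1\le p<\infty$ and $C>1$ we construct a reflexive Banach space $X$ with a $1$-unconditional basis that is asymptotic $\ell_p$ with constant $C$, such that $X$ is minimal and contains the spaces $\ell_\infty^n$ uniformly. In particular $X$ is not isomorphic to a subspace of $\ell_p$, which answers a question of Dilworth, Ferenczi, Kutzarova and Odell. The norm is built from the Schreier families $S_l$ with the weights $(l+1)^{-\gamma}$. The polynomial decay of the weights allows vectors with interlaced supports to span $\ell_\infty^n$ inside the span of every subsequence of the basis, and this one mechanism yields both the minimality of $X$ and its failure to embed into $\ell_p$.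
\end{abstract}

\section{Introduction}\label{sec:intro}

Scalars are real or complex, $\mathbb N=\{1,2,\dots\}$, subspaces are closed, and $[x_i]$ is the closed linear span of $(x_i)$. A space \emph{embeds} into another if it is isomorphic to a subspace of it; the \emph{constant} of an isomorphism $T$ is $\|T\|\,\|T^{-1}\|$. Two sequences $(x_i)$, $(y_i)$ are \emph{$C$-equivalent} if $C^{-1}\|\sum a_iy_i\|\le\|\sum a_ix_i\|\le C\|\sum a_iy_i\|$ for all finitely supported scalar sequences $(a_i)$, and \emph{equivalent} if this holds for some $C$. Let $(e_i)$ be a basis of $X$. It is \emph{$1$-unconditional} if $\|\sum a_ie_i\|\le\|\sum b_ie_i\|$ whenever $|a_i|\le|b_i|$ for all $i$. A \emph{block basis} of $(e_i)$ is a sequence of nonzero vectors $x_k=\sum_{i=n_{k-1}+1}^{n_k}a_ie_i$ with $0=n_0<n_1<\cdots$, and a \emph{block subspace} is the closed span of an infinite block basis.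

An infinite-dimensional Banach space $X$ is \emph{minimal} if every infinite-dimensional subspace of $X$ has a further subspace isomorphic to $X$. The space $\ell_p$, $1\le p<\infty$, is minimal: normalized block bases of its unit vector basis are $1$-equivalent to that basis, and every infinite-dimensional subspace contains a sequence equivalent to a block basis (this is the selection principle recalled in Section~\ref{sec:final}).

A basis $(e_i)$ of $X$ is \emph{asymptotic $\ell_p$}, $1\le p\le\infty$, if there are $C<\infty$ and an increasing $f:\mathbb N\to\mathbb N$ such that, for all $n$, every normalized block basis $(x_i)_{i=1}^n$ of $(e_i)_{i\ge f(n)}$ is $C$-equivalent to the unit vector basis of $\ell_p^n$. The condition says that $n$ vectors, placed one after another and far enough out, add up as in $\ell_p$. With $C=1$ and $p<\infty$ it gives nothing beyond $\ell_p$: applied with $n=2$ it yields $\|x+y\|^p=\|x\|^p+\|y\|^p$ for finitely supported $x$ preceding $y$ in $[e_i]_{i\ge f(2)}$, by iteration $\|\sum a_ie_i\|^p=\sum|a_i|^p\|e_i\|^p$ on this tail, so the tail is isometric to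 $\ell_p$ and $X$ is isomorphic to $\ell_p$. With $C>1$ the loss $C$ may be incurred again at each iteration, and $X$ can be far from $\ell_p$.

Can such a space still be minimal? The natural guess is no. In a very sparse block sequence more and more finite subsequences lie far enough out to behave like $\ell_p^n$, and a minimal space has to embed into the span of every such sequence, however sparse; this seems to push $X$ into $\ell_p$. A known theorem supports the guess. Call $(e_i)$ \emph{strongly asymptotic $\ell_p$} if the condition above holds for all normalized sequences $(x_i)_{i=1}^n$ of \emph{disjointly supported} vectors in $[e_i]_{i\ge f(n)}$, not only for block bases. If $X$ is minimal and has a strongly asymptotic $\ell_p$ basis $(e_i)$, then $X$ embeds into $\ell_p$ when $1\le p<2$, and $(e_i)$ is equivalent to the unit vector basis of $\ell_p$ when $2\le p<\infty$. At the endpoint $p=\infty$, the dual $T^*$ of Tsirelson's space is a minimal space that is strongly asymptotic $\ell_\infty$. The following question was posed in \cite{DFKO}.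

\medskip
\noindent\textbf{Question.} \emph{For $1\le p<\infty$, is there a minimal Banach space with an asymptotic $\ell_p$ basis that does not embed into $\ell_p$?}
\medskip

We show that the answer is yes for every $p$. Recall that $X$ \emph{contains $\ell_\infty^n$ uniformly} if there is $K$ such that for every $n$ some sequence $(x_i)_{i=1}^n$ in $X$ is $K$-equivalent to the unit vector basis of $\ell_\infty^n$; cotype is recalled in Section~\ref{sec:final}.

\begin{theorem}\label{thm:main}
Let $1\le p<\infty$ and $C>1$. There is a Banach space $X$ with a normalized $1$-unconditional basis $(e_i)$ such that: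
\begin{enumerate}
\item[(1)] for all $n$, every normalized block basis $(x_i)_{i=1}^n$ of $(e_i)_{i\ge n}$ is $C$-equivalent to the unit vector basis of $\ell_p^n$; so $(e_i)$ is asymptotic $\ell_p$ with $f(n)=n$;
\item[(2)] $X$ is minimal, and every block subspace contains a copy of $X$ with isomorphism constant depending only on $p$;
\item[(3)] $X$ contains the spaces $\ell_\infty^n$ uniformly; hence neither $X$ nor any infinite-dimensional subspace of $X$ embeds into a space of finite cotype, and in particular $X$ does not embed into $\ell_p$;
\item[(4)] $X$ is reflexive.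
\end{enumerate}
\end{theorem}

By (2), (3) and the theorem quoted above, the basis of $X$ is not strongly asymptotic $\ell_p$; so the word ``strongly'' cannot be dropped from that theorem for any $1\le p<\infty$.

The guess fails because the asymptotic condition restricts only successive vectors and leaves vectors with interlaced supports free. We arrange that such vectors span $\ell_\infty^n$ in the span of every subsequence of the basis. Every finite-dimensional space embeds into some $\ell_\infty^n$ with constant $2$, so each finite piece $[e_i]_{i\in I}$ of $X$ embeds into the span of every subsequence, and what remains is to glue the pieces. The norm of a sum of successive vectors is not determined by the norms of the summands; it depends on a whole scale of norms $\rho_0\le\rho_1\le\cdots$ of each summand. The proof therefore has three parts: finite pieces embed with control of the whole scale (Sections~\ref{sec:example}, \ref{sec:levels} and~\ref{sec:embed}); control of the scale on each block gives control of the norm of the sum (Section~\ref{sec:compare}); and every block subspace contains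 a sequence equivalent to a subsequence of the basis (Section~\ref{sec:flat}). Sections~\ref{sec:space} and~\ref{sec:trees} define the space and the averages on which everything is tested.

\section{The space}\label{sec:space}

Intervals are intervals of integers. For finite nonempty sets $A<B$ means $\max A<\min B$, and for finitely supported vectors $x<y$ means $\operatorname{supp}x<\operatorname{supp}y$; sequences with $A_1<A_2<\cdots$ are called \emph{successive}. We write $t^+=\max(t,0)$. The following observation is used several times.

\begin{itemize}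
\item[(O)] \emph{If $A_1<A_2<\cdots$ and an interval $I$ contains none of the points $\min A_j$, then $I$ meets at most one $A_j$.} Indeed, if $I$ meets $A_j$ and $A_{j'}$ with $j<j'$, then $\min A_{j'}$ lies between a point of $I\cap A_j$ and a point of $I\cap A_{j'}$.
\end{itemize}

\subsection*{Schreier families}
Let $S_0$ consist of $\emptyset$ and the singletons, and let
\[
S_{n+1}=\{\emptyset\}\cup\Big\{\bigcup_{i=1}^mA_i:\ \emptyset\ne A_i\in S_n,\ A_1<\dots<A_m,\ m\le\min A_1\Big\}.
\]
Thus a nonempty $A$ is in $S_1$ exactly when $|A|\le\min A$, which is the condition ``$n$ vectors beyond $n$'' of Theorem~\ref{thm:main}(1), and $S_n$ is its $n$-fold iteration.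

\begin{lemma}\label{lem:schreier}
For all $n,k\ge0$:
\begin{itemize}
\item[(S1)] $S_n$ is hereditary: subsets of members of $S_n$ are in $S_n$.
\item[(S2)] $S_n$ is spreading: if $\{a_1<\dots<a_d\}\in S_n$, $b_1<\dots<b_d$ and $b_i\ge a_i$ for all $i$, then $\{b_1,\dots,b_d\}\in S_n$.
\item[(S3)] $S_n\subset S_{n+1}$.
\item[(S4)] A nonempty set is in $S_{k+n}$ if and only if it is a union $\bigcup_iA_i$ of successive nonempty sets $A_i\in S_n$ with $\{\min A_i\}_i\in S_k$.
\end{itemize}
\end{lemma}

\begin{proof}
(S1) and (S2) hold for $n=0$ and pass from $n$ to $n+1$. Let $A=\bigcup_{i\le m}A_i$ be as in the definition of $S_{n+1}$. If $\emptyset\ne B\subset A$, then $B\cap A_i\in S_n$, and the number of nonempty sets among these is at most $m\le\min A_1\le\min B$. If $A=\{a_i\}$ and $\{b_i\}$ is as in (S2), the pieces of $\{b_i\}$ corresponding to the $A_i$ are successive and in $S_n$, and $m\le a_1\le b_1$. For (S3) take $m=1$.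

(S4) is proved by induction on $k$; for $k=0$ there is only one set $A_1$. Let $A\in S_{k+1+n}$, say $A=\bigcup_{s\le m}B_s$ with successive nonempty $B_s\in S_{k+n}$ and $m\le\min B_1$. By induction $B_s=\bigcup_iA_{s,i}$ with $A_{s,i}\in S_n$ successive and $M_s=\{\min A_{s,i}\}_i\in S_k$. The $M_s$ are successive and $\min M_1=\min B_1\ge m$, so $\bigcup_sM_s\in S_{k+1}$. Conversely, let $\{\min A_i\}_i=\bigcup_{s\le m}M_s$ with $M_s\in S_k$ successive and $m\le\min M_1$. Group the $A_i$ according to the $M_s$ containing $\min A_i$. The union of each group is in $S_{k+n}$ by induction, and there are $m\le\min A_1$ groups, so $\bigcup_iA_i\in S_{k+1+n}$.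
\end{proof}

A finite sequence $x_1<\dots<x_d$ of nonzero finitely supported vectors is \emph{$S_l$-admissible} if $\{\min\operatorname{supp}x_j\}_j\in S_l$.

\subsection*{The weights}
Fix $\gamma\in(0,1]$ with $2^{\gamma/p}\le C$; this is the only place where $C>1$ is used. Put
\[
\theta_l=(l+1)^{-\gamma}\quad(l\ge0),\qquad\theta_\infty=0 .
\]
Then $\theta_0=1$, $\theta_1\ge\frac12$, $\theta_l$ decreases to $0$, and
\begin{align}
&\theta_a\theta_b\le\theta_{a+b}, &&\text{since }(a+1)(b+1)\ge a+b+1,\label{eq:submult}\\
&\theta_a\le K\theta_b &&\text{if }K\ge1\text{ and }b+1\le K(a+1),\text{ since }\gamma\le1.\label{eq:slow}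
\end{align}

\subsection*{The norming set and the scale of norms}
Let $c_{00}$ be the space of finitely supported sequences, with unit vectors $e_i$ and coordinate functionals $e_i^*$. A finitely supported sequence $f$ acts on $c_{00}$ by $f(z)=\sum_if(i)z(i)$. Let $W$ be the smallest set of such functionals that contains all $e_i^*$ and contains $\theta_l\sum_{j=1}^df_j$ whenever $l\ge1$, $d\ge1$ and $f_1<\dots<f_d$ is an $S_l$-admissible sequence in $W$. Every $f\in W$ arises from the $e_i^*$ in finitely many such steps, so statements about $W$ can be proved by induction on the construction. Two of them: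
\begin{itemize}
\item[(W1)] The coefficients of $f\in W$, and of a sum of successive members of $W$, lie in $[0,1]$.
\item[(W2)] If $f\in W$ and $A\subset\mathbb N$, then $f|_A\in W\cup\{0\}$; and the nonzero functionals among the restrictions $f_j|_A$ of an $S_l$-admissible sequence form an $S_l$-admissible sequence.
\end{itemize}
The second half of (W2) follows from (S1) and (S2), since restriction can only delete functionals and move minima to the right; the first half follows from it by induction. For $z\in c_{00}$ and $r\ge0$ put
\[
\|z\|=\sup_{f\in W}f(|z|),\qquad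
\rho_r(z)=\sup\Big\{\sum_jf_j(|z|):\ (f_j)\text{ an $S_r$-admissible sequence in }W\Big\}.
\]
These are norms with $\|z\|_{\ell_\infty}\le\rho_r(z)\le\|z\|_{\ell_1}$, by (W1), so $\rho_r(e_i)=1$; and they are lattice norms: $|z|\le|z'|$ implies $\rho_r(z)\le\rho_r(z')$. The reason for introducing $\rho_r$ is this. When $\theta_l\sum f_j$ acts on a sum of successive vectors, several $f_j$ may act on the same summand $y$, and what they see together is bounded by $\rho_l(y)$, not by $\|y\|$. We call $r\mapsto\rho_r(z)$ the \emph{profile} of $z$.

\begin{lemma}\label{lem:rho}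
For all $r,l\ge0$:
\begin{itemize}
\item[(P0)] $\rho_0=\|\cdot\|$ and $\rho_r\le\rho_{r+1}$.
\item[(P1)] $\theta_l\,\rho_{r+l}\le\rho_r$.
\item[(P2)] If $(z_j)$ is $S_l$-admissible, then $\rho_l(\sum z_j)\ge\sum\|z_j\|$ and $\|\sum z_j\|\ge\theta_l\sum\|z_j\|$.
\end{itemize}
Consequently
\begin{equation}\label{eq:profile}
\rho_{r'}(z)=\max_{r\ge0}\,\theta_{(r-r')^+}\,\rho_r(z)\qquad(z\in c_{00},\ r'\ge0).
\end{equation}
\end{lemma}

\begin{proof}
(P0) An $S_0$-admissible sequence has one member, and $S_r\subset S_{r+1}$. (P1) For $l=0$ there is nothing to prove. For $l\ge1$, (S4) splits an $S_{r+l}$-admissible sequence in $W$ into successive $S_l$-admissible groups whose minima form a set in $S_r$; multiplying each group sum by $\theta_l$ gives an $S_r$-admissible sequence in $W$. (P2) Choose $f_j\in W$ almost norming $z_j$ and, by (W2), supported in $\operatorname{supp}z_j$; then $(f_j)$ is $S_l$-admissible by (S2). The second inequality follows from (P1) with $r=0$. In \eqref{eq:profile} the terms with $r\le r'$ are at most $\rho_{r'}(z)$ by (P0), those with $r>r'$ by (P1), and $r=r'$ gives equality.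
\end{proof}

\subsection*{The space $X$}
Let $X$ be the completion of $c_{00}$ under
\[
\|x\|_X=\big\|\,|x|^p\,\big\|^{1/p},
\]
where $|x|^p$ is taken coordinatewise. Each $x\mapsto\rho_r(|x|^p)^{1/p}$ is a norm, being a supremum of weighted $\ell_p$-seminorms that dominates the $\ell_\infty$-norm. Since $\|\cdot\|_X$ is a lattice norm with $\|e_i\|_X=1$, the sequence $(e_i)$ is a normalized $1$-unconditional basis of $X$. For disjointly supported $x_i$ we have $|\sum a_ix_i|^p=\sum|a_i|^p|x_i|^p$, and this identity reduces every estimate in $X$ that we need to an estimate for nonnegative vectors in the norms $\rho_r$. The first instance is the asymptotic property.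

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Let $x_1<\dots<x_n$ be normalized in $X$ and supported in $[n,\infty)$. Then $\|\sum a_ix_i\|_X^p=\|\sum|a_i|^p|x_i|^p\|$ with $\|\,|x_i|^p\|=1$. This is at most $\sum|a_i|^p$ by the triangle inequality, and at least $\theta_1\sum|a_i|^p=2^{-\gamma}\sum|a_i|^p\ge C^{-p}\sum|a_i|^p$ by (P2), because the nonzero summands are $S_1$-admissible.
\end{proof}

\subsection*{Analysis of functionals}
Upper estimates require a look inside the functionals. Let $\phi=\sum_jf_j$ with $(f_j)$ an $S_r$-admissible sequence in $W$. An \emph{analysis} of $\phi$ is a finite forest that records a construction of each $f_j$: every node $\beta$ carries some $f_\beta\in W$; the roots carry the $f_j$; a terminal node carries some $e_i^*$; and a nonterminal node $\beta$ has a \emph{level} $l_\beta\ge1$ such that the functionals of its children are $S_{l_\beta}$-admissible and $f_\beta$ is $\theta_{l_\beta}$ times their sum. The \emph{order} and the \emph{weight} of a node $\beta$ are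
\[
t(\beta)=r+\sum_\alpha l_\alpha,\qquad w(\beta)=\prod_\alpha\theta_{l_\alpha},
\]
with $\alpha$ ranging over the strict ancestors of $\beta$. An \emph{antichain} is a set of nodes none of which is an ancestor of another; the supports of its functionals can be listed successively, since two such nodes lie below different children of a common ancestor or below different roots. In particular each $i\in\operatorname{supp}\phi$ belongs to exactly one terminal node, whose order and weight we denote by $t(i)$ and $w(i)$, and $\phi=\sum_iw(i)e_i^*$.

\begin{lemma}\label{lem:analysis}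
In an analysis of the sum of an $S_r$-admissible sequence $(f_j)$ in $W$:
\begin{itemize}
\item[(A1)] $w(\beta)\le\theta_{t(\beta)-r}$ for every node $\beta$.
\item[(A2)] If $\mathcal B$ is an antichain and $t(\beta)\le u$ for all $\beta\in\mathcal B$, where $u\ge0$, then $\{\min\operatorname{supp}f_\beta:\beta\in\mathcal B\}\in S_u$.
\end{itemize}
\end{lemma}

\begin{proof}
(A1) is \eqref{eq:submult}. We prove (A2), for all $r$ at once, by induction on the height of the forest. Let $\mathcal B\ne\emptyset$; then $u\ge r$. Let $G_j$ be the set of minima coming from the part $\mathcal B_j$ of $\mathcal B$ in the tree of $f_j$. If $\mathcal B_j$ is empty or consists of the root, then $G_j\in S_0\subset S_{u-r}$. Otherwise $\mathcal B_j$ avoids the root $\beta_j$ and lies in the forest below it, which is an analysis of the sum of an $S_{l_{\beta_j}}$-admissible sequence, of smaller height, in which orders equal $t(\beta)-r\le u-r$; so $G_j\in S_{u-r}$ by induction. As $G_j\subset\operatorname{supp}f_j$, the nonempty $G_j$ are successive and their minima form a set in $S_r$ by (S1) and (S2). By (S4),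 $\bigcup_jG_j\in S_u$.
\end{proof}

\section{Averaging trees}\label{sec:trees}

To test the norms we need weighted families of successive sets that are $S_r$-admissible but of which no set in $S_{r-1}$ can reach more than a small part. For $r=1$, take $m$ sets beyond $m$ with weights $1/m$. The general case is an iteration in which later parts branch much more than earlier ones, because a set in $S_{r-1}$ that starts at the point $g$ may consist of $g$ sets in $S_{r-2}$.

\begin{definition}\label{def:tree}
Let $0<\varepsilon\le1$. A \emph{$(0,\varepsilon)$-tree} is a single finite nonempty subset of $\mathbb N$, called a \emph{leaf}. For $n\ge1$, an \emph{$(n,\varepsilon)$-tree} consists of a root with children $c_1<\dots<c_m$, where $2/\varepsilon\le m\le\min c_1$, $c_1$ is an $(n-1,\varepsilon)$-tree, and $c_i$ is an $(n-1,\varepsilon/(2\max c_{i-1}))$-tree for $i\ge2$. The same letter denotes a node and the union of the leaves below it, and $I(\nu)=[\min\nu,\max\nu]$. The root has depth $0$ and the leaves have depth $n$. The \emph{measure} $\mu$ of the tree gives mass $1$ to the root and divides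 the mass of each node equally among its children.
\end{definition}

By induction on $n$, an $(n,\varepsilon')$-tree with $\varepsilon'\le\varepsilon$ is an $(n,\varepsilon)$-tree. Hence the subtree at a node $\nu$ of depth $h$ is an $(n-h,\varepsilon)$-tree, with measure $\mu/\mu(\nu)$.

Trees exist with a great deal of freedom: \emph{the leaves can be chosen one after another from left to right, each subject only to lying beyond a bound determined by the earlier leaves.} Indeed, when the first leaf of a node $\nu$ is to be chosen, the parameter $\varepsilon_\nu$ required of $\nu$ is determined by the parameter of its parent and the maximum of its preceding sibling, if any, and so by earlier leaves. Give $\nu$ exactly $\lceil2/\varepsilon_\nu\rceil$ children. The new leaf has to lie beyond the earlier leaves and beyond $\lceil2/\varepsilon_\nu\rceil$ for the finitely many nodes $\nu$ of which it is the first leaf.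

\begin{lemma}\label{lem:tree}
Consider an $(n,\varepsilon)$-tree.
\begin{itemize}
\item[(a)] For $0\le r\le n$, $\{\min\nu:\nu\text{ of depth }r\}\in S_r$.
\item[(b)] For $1\le r\le n$ and $G\in S_{r-1}$, the nodes $\nu$ of depth $r$ with $I(\nu)\cap G\ne\emptyset$ have total mass at most $\varepsilon$.
\end{itemize}
\end{lemma}

\begin{proof}
Both parts are proved by induction on $r$. (a) The case $r=0$ is a singleton. For $r\ge1$ the set is the union over the children $c_1<\dots<c_m$ of sets in $S_{r-1}$, the first of which has minimum $\min c_1\ge m$.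

(b) If $r=1$, then $G$ has at most one point and meets at most one $I(c_i)$, of mass $1/m\le\varepsilon/2$. Let $r\ge2$. By (S1) we may delete from $G$ the points that lie in no $I(\nu)$ with $\nu$ of depth $r$, and assume $G\ne\emptyset$. Then $\min G\in I(c_a)$ for some $a$, and $G=\bigcup_{s\le g}G_s$ with $G_s\in S_{r-2}$ and $g\le\min G\le\max c_a$. Nodes inside $c_i$ with $i<a$ are not met. Nodes inside $c_a$ have total mass $1/m\le\varepsilon/2$. For $i>a$, induction in the subtree $c_i$, applied to each $G_s$, shows that the nodes met inside $c_i$ have relative mass at most $g\,\varepsilon/(2\max c_{i-1})\le\varepsilon/2$, because $\max c_{i-1}\ge\max c_a\ge g$. The total is at most $\varepsilon/2+\varepsilon/2$.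
\end{proof}

If the leaves of a $(D,\varepsilon)$-tree are singletons, its measure is a vector $a\in c_{00}$ with $a\ge0$ and $\|a\|_{\ell_1}=1$, which we call a \emph{$(D,\varepsilon)$-average}; for $A\subset\mathbb N$ we write $a(A)=\sum_{i\in A}a(i)$. For $D\ge1$, Lemma~\ref{lem:tree} says that $\operatorname{supp}a\in S_D$ and $a(G)\le\varepsilon$ for $G\in S_{D-1}$. This determines the profile of $a$.

\begin{example}\label{ex:profile}
For a $(D,\varepsilon)$-average $a$ with $D\ge1$,
\[
\theta_{(D-r)^+}\le\rho_r(a)\le\theta_{(D-r)^+}+\varepsilon\qquad(r\ge0).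
\]
For the lower bound, $\rho_D(a)\ge\|a\|_{\ell_1}=1$ by (P2) applied to the vectors $a(i)e_i$, and \eqref{eq:profile} gives the rest. The upper bound is trivial for $r\ge D$. For $r<D$ take an analysis of a sum $\phi$ of an $S_r$-admissible sequence in $W$. The points $i$ with $t(i)\le D-1$ form a set in $S_{D-1}$ by (A2), so they contribute at most $\varepsilon$ to $\phi(a)$; at the other points $w(i)\le\theta_{D-r}$ by (A1).
\end{example}

\section{Interlaced averages: the mechanism in the simplest case}\label{sec:example}

We describe $M$ disjointly supported vectors of norm at least $\frac12$ whose sum is small, testing the sum only against the simplest functionals. Call $f=\theta_l\sum_{i\in A}e_i^*$ with $l\ge0$ and $\emptyset\ne A\in S_l$ a \emph{one-step functional of level $l$}; it belongs to $W$. Fix $M\ge2$ and let $\Lambda=M^{1/\gamma}$.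

\emph{A normalized average is seen only from a window of levels.} Let $u=\theta_D^{-1}a$ with $a$ a $(D,\theta_D/M)$-average, $D\ge1$; so $\|u\|\ge1$ by Example~\ref{ex:profile}. Let $f$ be a one-step functional of level $l$. If $l<D$, then $A\in S_{D-1}$ and $f(u)\le\theta_D^{-1}a(A)\le1/M$: the functional reaches too little of the mass. If $l\ge D$, then $f(u)\le\theta_l/\theta_D\le1$, and if $l\ge\Lambda(D+1)$, then $\theta_l/\theta_D\le\Lambda^{-\gamma}=1/M$: the weight is too small. So $f(u)\le1$ always, and $f(u)\le1/M$ unless $l\in[D,\Lambda(D+1))$.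

\emph{Averages of very different heights do not add up.} Choose $D_1\ge1$ and $D_{\sigma+1}\ge\Lambda(D_\sigma+1)$ for $1\le\sigma<M$, so that the windows are disjoint, and let $u^1<\dots<u^M$ be vectors as above of heights $D_1,\dots,D_M$. For $y=\sum_\sigma u^\sigma$ every one-step functional satisfies $f(y)\le1+(M-1)/M<2$.

\emph{Successive placement is not enough.} If $u^1$ starts beyond $M$, then $\|y\|\ge\theta_1M$ by (P2): the functional $\theta_1\sum_\sigma f_\sigma$ uses a separate one-step functional, of the right level, for each $u^\sigma$. The remedy is to repeat the pattern $u^1<\dots<u^M$ so often that an $S_1$-admissible sequence cannot switch levels inside most repetitions.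

\emph{Interlacing.} Let $\varepsilon=\theta_{D_M}/M$ and build a $(2,\varepsilon)$-tree, with measure $\mu$, in which each leaf $\eta$ is the support of a vector $y_\eta=\sum_\sigma u^\sigma_\eta$ as above. Put $z_\sigma=\sum_\eta\mu(\eta)u^\sigma_\eta$. The $z_\sigma$ are disjointly supported. Let $\phi=\sum_jf_j$ with $(f_j)$ an $S_1$-admissible sequence of one-step functionals. By Lemma~\ref{lem:tree}(b) with $r=2$, the leaves $\eta$ for which $I(\eta)$ contains some $\min\operatorname{supp}f_j$ have mass at most $\varepsilon$, and for them $\phi(y_\eta)\le\|y_\eta\|_{\ell_1}\le M\theta_{D_M}^{-1}=1/\varepsilon$. On every other leaf at most one $f_j$ acts, by (O), so $\phi(y_\eta)<2$. Hence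
\[
\phi\Big(\sum_{\sigma=1}^Mz_\sigma\Big)=\sum_\eta\mu(\eta)\phi(y_\eta)\le1+2=3 .
\]

\emph{Interlacing costs almost nothing.} The points $\min\operatorname{supp}u_\eta^\sigma$, for fixed $\sigma$, form a set in $S_2$ by Lemma~\ref{lem:tree}(a) and (S2), so $\operatorname{supp}z_\sigma\in S_{D_\sigma+2}$ by (S4). By (P2) and \eqref{eq:slow}, $\|z_\sigma\|\ge\theta_{D_\sigma+2}\,\theta_{D_\sigma}^{-1}\ge\frac12$.

Thus $\sum_\sigma\|z_\sigma\|\ge M/2$, while the functionals considered give at most $3$ on $\sum_\sigma z_\sigma$. Two things have to be added. First, a functional in $W$ may reach the order $D$ by many steps of small level rather than by one step. The next lemma shows that this is too expensive: along a path of large order and large weight one level dominates, and the others have bounded sum. A tree whose height exceeds this bound will then replace the tree of height $2$. Second, we need control of all the norms $\rho_r$; this is taken up in Section~\ref{sec:levels}.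

\begin{lemma}\label{lem:dominant}
Let $\Lambda\ge1$ and $D\in\mathbb N$ satisfy $2^{D/(8\Lambda)}>\Lambda(D+1)$. Let $l_1,\dots,l_s\ge1$ be integers with $\sum_ul_u\ge D/2$ and $\prod_u(l_u+1)<\Lambda(D+1)$. Let $l^*$ be a largest one of them. Then $l^*\in[D/4,\Lambda(D+1))$, and the sum of the others is less than $4\Lambda$.
\end{lemma}

\begin{proof}
Let $P$ be the product of $l_u+1$ over the others; their sum is at most $P-1$, and $(l^*+1)P<\Lambda(D+1)$. Note that $\Lambda(D+1)/(D/4+1)<4\Lambda$. Suppose $l^*<D/4$. Then the others have sum greater than $D/4$, so $P>D/4+1$ and $l^*+1<4\Lambda$. All $l_u$ are then less than $4\Lambda$, so $4\Lambda s>D/2$, and $\prod_u(l_u+1)\ge2^s>2^{D/(8\Lambda)}>\Lambda(D+1)$, a contradiction. Hence $D/4\le l^*<\Lambda(D+1)$ and $P<\Lambda(D+1)/(D/4+1)<4\Lambda$.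
\end{proof}

\begin{remark}\label{rem:geometric}
This is where the form of the weights matters. With geometric weights $\theta^l$ the weight of a node would depend only on its order, so many small steps would cost exactly as much as one large step and no level would be singled out; and interlacing along a tree of height $N$ would cost the factor $\theta^N$ in the lower estimate, whatever $D$ is, whereas $\theta_{D+N}/\theta_D\ge\frac12$ for $D\ge N$.
\end{remark}

\section{Disjoint vectors with prescribed levels}\label{sec:levels}

Identity \eqref{eq:profile} writes every profile as a maximum of multiples of the elementary profiles $r'\mapsto\theta_{(r-r')^+}$, one for each $r$. To reproduce arbitrary profiles we need vectors that realize the elementary profiles and add up as in $\ell_\infty^M$ for each norm of the scale.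

\begin{proposition}\label{prop:levels}
Let $L\subset\mathbb N$ be infinite, $b\in\mathbb N$, $0\le R\le R'$ integers, $M\ge1$ and $r_1,\dots,r_M\in\{0,\dots,R\}$. There are disjointly supported nonnegative $z_1,\dots,z_M\in c_{00}$, supported in $L\cap[b,\infty)$, such that
\begin{itemize}
\item[(Z1)] $\rho_{r_\sigma}(z_\sigma)\ge\frac12$ for every $\sigma$;
\item[(Z2)] $\rho_{r'}\big(\sum_\sigma c_\sigma z_\sigma\big)\le7\max_\sigma c_\sigma\theta_{(r_\sigma-r')^+}$ for all $c_\sigma\ge0$ and $0\le r'\le R'$.
\end{itemize}
\end{proposition}

By (Z1), \eqref{eq:profile} and (Z2), $\frac12\theta_{(r_\sigma-r')^+}\le\rho_{r'}(z_\sigma)\le7\theta_{(r_\sigma-r')^+}$ for $r'\le R'$. The level $r_\sigma$ is imposed by one change in the construction of Section~\ref{sec:example}: the height $D$ of the averages forming $z_\sigma$ is changed, to a new window, from each node of depth $r_\sigma$ of the interlacing tree to the next. A functional then needs a separate step of large level for each of these nodes. By Lemma~\ref{lem:tree}(b) it reaches a substantial part of them only at order at least $r_\sigma$,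 and starting from order $r'$ this costs the factor $\theta_{r_\sigma-r'}$.

\begin{proof}
\textbf{Parameters.} Put
\[
\delta=\frac{\theta_R}{M},\qquad\Lambda=\delta^{-1/\gamma}\ge1,\qquad\tau=R'+\lceil4\Lambda\rceil,\qquad N=\tau+1,\qquad\varepsilon=\frac{\delta}{4(R+1)} .
\]
Fix integers $D_1<D_2<\cdots$, the \emph{heights}, with $D_1\ge4N$, $D_{k+1}\ge4\Lambda(D_k+1)$ and $2^{D_k/(8\Lambda)}>\Lambda(D_k+1)$ for all $k$. The \emph{windows} $\operatorname{Win}(D_k)=[D_k/4,\Lambda(D_k+1))$ are pairwise disjoint and contained in $[N,\infty)$, and every height $D$ satisfies $D\ge N$ and $D\ge2R'$.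

\textbf{Construction.} We build an $(N,\varepsilon)$-tree $\mathcal T$, with measure $\mu$, leaf by leaf and beyond $b$. Note that $r_\sigma\le R'<N$. To each pair $(\sigma,\nu)$ with $\nu$ a node of depth $r_\sigma$ we assign, when the first leaf of $\nu$ is reached, a height $D(\sigma,\nu)$ not used before. For a leaf $\eta$ let $\nu_\sigma(\eta)$ be its ancestor of depth $r_\sigma$ and $D^\sigma_\eta=D(\sigma,\nu_\sigma(\eta))$. To choose $\eta$, we choose $a^1_\eta<\dots<a^M_\eta$ supported in $L$ and beyond the bound required for $\eta$, where $a^\sigma_\eta$ is a $(D,\delta\theta_D)$-average with $D=D_\eta^\sigma$, and we let $\eta=\bigcup_\sigma\operatorname{supp}a_\eta^\sigma$. Put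
\[
z_\sigma=\sum_\eta\mu(\eta)\,\theta_{D^\sigma_\eta}^{-1}\,a^\sigma_\eta .
\]
These vectors are disjointly supported in $L\cap[b,\infty)$.

\textbf{Proof of (Z1).} Fix $\sigma$, let $r=r_\sigma$, let $\nu$ have depth $r$ and $D=D(\sigma,\nu)$. By Lemma~\ref{lem:tree}(a), $\operatorname{supp}a_\eta^\sigma\in S_D$ for the leaves $\eta\subset\nu$, and the minima of these leaves form a set in $S_{N-r}$; by (S2) so do the points $\min\operatorname{supp}a_\eta^\sigma$. By (S4), $\operatorname{supp}(z_\sigma|_\nu)\in S_{D+N-r}$, and (P2) gives
\[
\|z_\sigma|_\nu\|\ge\theta_{D+N-r}\|z_\sigma|_\nu\|_{\ell_1}=\theta_{D+N-r}\,\theta_D^{-1}\mu(\nu)\ge\tfrac12\mu(\nu),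
\]
where the last step is \eqref{eq:slow} with $D+N-r+1\le2(D+1)$. The vectors $z_\sigma|_\nu$, $\nu$ of depth $r$, are $S_r$-admissible by Lemma~\ref{lem:tree}(a) and (S2), so $\rho_r(z_\sigma)\ge\sum_\nu\frac12\mu(\nu)=\frac12$ by (P2).

\textbf{Proof of (Z2).} Fix $r'\le R'$. By homogeneity assume
\begin{equation}\label{eq:normalize}
c_\sigma\theta_{(r_\sigma-r')^+}\le1\text{ for all }\sigma,\qquad\text{so that}\qquad c_\sigma\le\theta_R^{-1}=\frac1{M\delta}.
\end{equation}
Let $z=\sum c_\sigma z_\sigma$, let $\phi$ be the sum of an $S_{r'}$-admissible sequence in $W$, and fix an analysis of $\phi$. We show $\phi(z)=\sum_iw(i)z(i)\le7$. For $i\in\operatorname{supp}a_\eta^\sigma$ we have $z(i)=c_\sigma\mu(\eta)\theta_D^{-1}a_\eta^\sigma(i)$ with $D=D^\sigma_\eta$. We divide the points $i\in\operatorname{supp}\phi\cap\bigcup_\sigma\operatorname{supp}z_\sigma$ into three classes, $D$ being the height that belongs to $i$; the first two correspond to ``too little mass'' and ``too small weight'' in Section~\ref{sec:example}.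

\emph{Class 1: $t(i)\le D-1$.} For fixed $(\sigma,\eta)$ these points form a set in $S_{D-1}$ by (A2), so their $a_\eta^\sigma$-mass is at most $\delta\theta_D$. Since $w(i)\le1$, the pair $(\sigma,\eta)$ contributes at most $c_\sigma\mu(\eta)\delta\le\mu(\eta)/M$. Summing over $\sigma$ and $\eta$, Class 1 contributes at most $1$.

\emph{Class 2: $t(i)\ge D$ and $w(i)\le\delta\theta_D$.} The pair $(\sigma,\eta)$ contributes at most $c_\sigma\mu(\eta)\theta_D^{-1}\cdot\delta\theta_D\cdot\|a_\eta^\sigma\|_{\ell_1}\le\mu(\eta)/M$. Class 2 contributes at most $1$.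

\emph{Class 3: $t(i)\ge D$ and $w(i)>\delta\theta_D$.} Let $\mathcal A$ be the set of nonterminal nodes $\alpha$ of the analysis with $t(\alpha)\le\tau$ and with $l_\alpha$ in the window of some assigned height. It is an antichain: a strict descendant of $\alpha\in\mathcal A$ has order at least $l_\alpha\ge N>\tau$. So the sets $E_\alpha=\operatorname{supp}f_\alpha$, $\alpha\in\mathcal A$, are successive. Since windows are disjoint and heights are not repeated, each $\alpha\in\mathcal A$ determines a unique pair $(\sigma(\alpha),\nu(\alpha))$ with $l_\alpha\in\operatorname{Win}(D(\sigma(\alpha),\nu(\alpha)))$.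

Let $i\in\operatorname{supp}a_\eta^\sigma$ be in Class 3, and let $l_1,\dots,l_s$ be the levels of the strict ancestors of its terminal node. Then $\sum l_u=t(i)-r'\ge D-R'\ge D/2$ and $\prod(l_u+1)=w(i)^{-1/\gamma}<\Lambda(D+1)$. By Lemma~\ref{lem:dominant}, an ancestor $\alpha$ of largest level has $l_\alpha\in\operatorname{Win}(D)$ and $t(\alpha)<r'+4\Lambda\le\tau$. So $\alpha\in\mathcal A$, $(\sigma(\alpha),\nu(\alpha))=(\sigma,\nu_\sigma(\eta))$, $\eta\subset\nu(\alpha)$ and $i\in E_\alpha$. Moreover $w(i)\le w(\alpha)\theta_{l_\alpha}\le4w(\alpha)\theta_D$ by \eqref{eq:slow}, as $D+1\le4(l_\alpha+1)$. Hence Class 3 contributes at most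
\begin{equation}\label{eq:class3}
4\sum_{\alpha\in\mathcal A}\ \sum_{\eta\subset\nu(\alpha)}w(\alpha)\,c_{\sigma(\alpha)}\,\mu(\eta)\,a_\eta^{\sigma(\alpha)}(E_\alpha),
\end{equation}
the inner sum being over leaves. The large factors $\theta_D^{-1}$ have disappeared, which is essential, since $\varepsilon$ was fixed before the heights were assigned. Call a leaf $\eta$ \emph{cut} if $I(\eta)$ contains $\min E_\alpha$ for some $\alpha\in\mathcal A$. We split the nonzero terms $(\alpha,\eta)$ of \eqref{eq:class3} into three groups.

\emph{Cut leaves.} By (A2), $\{\min E_\alpha:\alpha\in\mathcal A\}\in S_\tau$, so by Lemma~\ref{lem:tree}(b) with $r=N=\tau+1$ the cut leaves have mass at most $\varepsilon$; this is what the height $N$ was chosen for. For fixed $\eta$, $\sum_\alpha a_\eta^{\sigma(\alpha)}(E_\alpha)\le\sum_\sigma\sum_\alpha a_\eta^\sigma(E_\alpha)\le M$, because the $E_\alpha$ are disjoint. With $w(\alpha)\le1$ and \eqref{eq:normalize}, these terms contribute at most $4(M\delta)^{-1}M\varepsilon=1/(R+1)$.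

If $\eta$ is not cut, then by (O) $I(\eta)$ meets at most one $E_\alpha$, so $\eta$ occurs in at most one nonzero term.

\emph{Uncut leaves, $t(\alpha)\ge r_{\sigma(\alpha)}$.} Here $w(\alpha)c_\sigma\le1$ for $\sigma=\sigma(\alpha)$: if $r_\sigma\le r'$, then $c_\sigma\le1$ by \eqref{eq:normalize}; if $r_\sigma>r'$, then $w(\alpha)\le\theta_{t(\alpha)-r'}\le\theta_{r_\sigma-r'}$ by (A1), and \eqref{eq:normalize} applies again. These terms contribute at most $4\sum_\eta\mu(\eta)=4$.

\emph{Uncut leaves, $t(\alpha)<r_{\sigma(\alpha)}$.} These nodes $\alpha$ have not paid the factor $\theta_{r_\sigma-r'}$, but they reach little mass. Fix $r\in\{1,\dots,R\}$ and consider the $\alpha$ with $r_{\sigma(\alpha)}=r$ that occur in such a term. For each of them pick $g_\alpha\in E_\alpha\cap I(\nu(\alpha))$, which is possible as $E_\alpha$ meets a leaf $\eta\subset\nu(\alpha)$. By (A2) the points $\min E_\alpha$ form a set in $S_{r-1}$, and by (S2) so do the $g_\alpha$. By Lemma~\ref{lem:tree}(b) the union of the nodes $\nu(\alpha)$, which have depth $r$, has mass at most $\varepsilon$. Each leaf in this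 union occurs at most once, so the contribution for this $r$ is at most $4(M\delta)^{-1}\varepsilon\le1/(R+1)$, and the sum over $r$ is at most $R/(R+1)$.

Altogether $\phi(z)\le1+1+\frac1{R+1}+4+\frac R{R+1}=7$.
\end{proof}

\section{Comparing sums of successive vectors}\label{sec:compare}

The next lemma passes from blockwise domination of profiles to domination of the norms of the sums.

\begin{lemma}\label{lem:compare}
Let $y_1<\dots<y_n$ and $z_1<\dots<z_n$ be nonzero nonnegative vectors in $c_{00}$, let $C_0\ge1$, and let $R_1\le\dots\le R_n$ be in $\mathbb N\cup\{0,\infty\}$. Assume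
\begin{itemize}
\item[(i)] $5\max\operatorname{supp}y_\kappa\le\min\operatorname{supp}z_{\kappa+1}$ for $\kappa<n$;
\item[(ii)] $\rho_r(y_\kappa)\le C_0\rho_r(z_\kappa)$ for all $\kappa$ and all finite $r$ with $0\le r\le R_\kappa$;
\item[(iii)] $\theta_{R_{\kappa+1}}\max\operatorname{supp}y_\kappa\le2^{-\kappa}$ for $\kappa<n$.
\end{itemize}
Then $\|\sum_\kappa y_\kappa\|\le7C_0\|\sum_\kappa z_\kappa\|$.
\end{lemma}

\begin{remark}\label{rem:hyp}
Neither (i) nor (iii) can be omitted. For (i), let $a=\sum_{\kappa=1}^na_\kappa e_{i_\kappa}$ with $i_1<\dots<i_n$ and $a_\kappa>0$ be a $(D,\theta_D)$-average, $z_\kappa=a_\kappa e_{i_\kappa}$ and $y_\kappa=a_\kappa e_{n+\kappa}$. Then (ii) and (iii) hold with $C_0=1$ and $R_\kappa=\infty$, but $\|\sum z_\kappa\|\le2\theta_D$ by Example~\ref{ex:profile} and $\|\sum y_\kappa\|\ge\theta_1$ by (P2). For (iii), take a $(D,\theta_D)$-tree whose leaves $\eta$ are supports of $(D,\theta_D)$-averages $a_\eta$, each leaf starting beyond five times the maximum of the previous one, and let $y_\eta=\mu(\eta)\theta_D^{-1}a_\eta$, $z_\eta=\mu(\eta)e_{\min\eta}$. Then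 (i) holds, and (ii) holds with $C_0=2$ and $R_\kappa=0$ by Example~\ref{ex:profile}. Replacing each leaf by its minimum keeps the minima of all nodes and lowers their maxima, so it leaves a $(D,\theta_D)$-tree, and $\|\sum z_\eta\|\le2\theta_D$. But $\operatorname{supp}\sum y_\eta\in S_{2D}$ by (S4), so $\|\sum y_\eta\|\ge\theta_{2D}/\theta_D\ge\frac12$. In both cases the ratio is unbounded as $D\to\infty$. The second example shows that comparing the norms of the blocks is not enough: (iii) forces the comparison (ii) to extend to large $r$.
\end{remark}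

The plan is to turn a functional $f$ acting on $y=\sum y_\kappa$ into a functional $g$ acting on $z=\sum z_\kappa$ with the same levels, working upward through the construction of $f$. At a step $f=\theta_l\sum f_j$, three kinds of indices $\kappa$ cannot be settled. The first and the last block met by $f$ may be shared with neighboring functionals, and what these see together is known only one step higher; also, $z_\kappa$ may lie to the left of $y_\kappa$, and by (i) only the later $z$-blocks lie far enough to the right to be admissible. Further, (ii) is available when $l\le R_\kappa$ and (iii) when $R_{\kappa+1}<l$, which leaves the one index with $R_\kappa<l\le R_{\kappa+1}$. These at most three indices are kept in a set $E(f)$ and handed to the next step.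

\begin{proof}
By (W2) it suffices to bound $f(y)$ for $f\in W$ with $\operatorname{supp}f\subset\operatorname{supp}y$. For such $f$ let $k(f)\le K(f)$ be the first and the last $\kappa$ with $\operatorname{supp}f\cap\operatorname{supp}y_\kappa\ne\emptyset$. \emph{Block $\kappa$} means the set $\operatorname{supp}z_\kappa$.

\medskip
\noindent\textbf{Claim.} \emph{For each such $f$, with $k=k(f)$ and $K=K(f)$, there are a set $E(f)$ consisting of $k$, $K$ and at most one further index, which lies in $(k,K)$, a set $D(f)\subset(k,K)\setminus E(f)$, and $g\in W\cup\{0\}$ supported in the union of the blocks $\kappa\in(k,K)\setminus E(f)$, with}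
\begin{equation}\label{eq:claim}
f(y)\le\sum_{\kappa\in E(f)}f(y_\kappa)+\sum_{\kappa\in D(f)}2^{-\kappa}\|y_\kappa\|+3C_0\,g(z).
\end{equation}

The Claim implies the lemma: $\|y_\kappa\|\le C_0\|z_\kappa\|\le C_0\|z\|$ by (ii) with $r=0$, so the three terms are at most $3C_0\|z\|$, $C_0\|z\|$ and $3C_0\|z\|$.

We prove the Claim by induction on the construction of $f$. For $f=e_i^*$ take $E(f)=\{k\}$, $D(f)=\emptyset$, $g=0$. Let $f=\theta_l\sum_{j=1}^df_j$ with $l\ge1$ and $(f_j)$ $S_l$-admissible, let $E_j,D_j,g_j$ be given by induction for $f_j$, and write $k_j=k(f_j)$, $K_j=K(f_j)$. Then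
\[
k=k_1\le K_1\le k_2\le K_2\le\dots\le k_d\le K_d=K .
\]

\textbf{Step 1: sorting the indices handed up.} Put $H_\kappa=\{j:\kappa\in E_j\}$ and $V_\kappa=\sum_{j\in H_\kappa}f_j(y_\kappa)$. Call $\kappa$ \emph{pending} if $H_\kappa\ne\emptyset$; pending indices lie in $[k,K]$, and $k\in E_1$, $K\in E_d$ are pending. If $\kappa\in(k_j,K_j)$, then $\kappa\notin[k_{j'},K_{j'}]$ for $j'\ne j$. Therefore:
\begin{itemize}
\item[(a)] a pending index in $(k_j,K_j)$ belongs to $E_j$; in particular no index in $D_j$ is pending, and $g_j$ vanishes on every block with pending index.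
\end{itemize}
Summing \eqref{eq:claim} for the $f_j$ gives
\begin{equation}\label{eq:sum}
f(y)\le\theta_l\sum_{\kappa\text{ pending}}V_\kappa+\theta_l\sum_j\sum_{\kappa\in D_j}2^{-\kappa}\|y_\kappa\|+3C_0\,\theta_l\sum_jg_j(z).
\end{equation}
Let $\kappa_0$ be the largest $\kappa$ with $R_\kappa<l$, and $\kappa_0=0$ if there is none; since $(R_\kappa)$ is nondecreasing, $R_\kappa<l$ if and only if $\kappa\le\kappa_0$. Let $E(f)=\{k,K\}$, with $\kappa_0$ added if it is pending and lies in $(k,K)$. All indices in $E(f)$ are pending, and the pending indices outside $E(f)$ lie in $(k,K)$ and differ from $\kappa_0$. There are three kinds of pending indices.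

If $\kappa\in E(f)$, then $\theta_lV_\kappa\le f(y_\kappa)$.

If $\kappa\notin E(f)$ and $\kappa<\kappa_0$, then $R_{\kappa+1}<l$, and (W1) and (iii) give
\[
\theta_lV_\kappa\le\theta_l\|y_\kappa\|_{\ell_1}\le\theta_{R_{\kappa+1}}\max\operatorname{supp}y_\kappa\cdot\|y_\kappa\|_{\ell_\infty}\le2^{-\kappa}\|y_\kappa\|.
\]
Let $D(f)$ consist of these $\kappa$ and of the sets $D_j$. The $D_j$ lie in the disjoint intervals $(k_j,K_j)$ and contain no pending index, so the union is disjoint and $D(f)\subset(k,K)\setminus E(f)$.

The remaining pending indices form a set $\mathcal K\subset(k,K)\setminus E(f)$, and $l\le R_\kappa$ for $\kappa\in\mathcal K$. For these $V_\kappa$ has to be matched by new functionals on block $\kappa$.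

\textbf{Step 2: the functional $g$.} The bound $V_\kappa\le\rho_l(y_\kappa)$ would produce an $S_l$-admissible family on each block, too much to fit into one $S_l$-admissible family. We use instead the part of the $S_l$-structure that $H_\kappa$ really occupies. Let $a_j=\min\operatorname{supp}f_j$. Unraveling the definition of $\{a_j\}\in S_l$ gives a tree of subintervals of $\{1,\dots,d\}$, called \emph{cells}: the top cell $\{1,\dots,d\}$ has rank $l$; a cell $\nu$ of rank $q\ge1$ is partitioned into $m_\nu\le a_{\min\nu}$ consecutive cells of rank $q-1$, its children; cells of rank $0$ are singletons; and $\{a_j\}_{j\in\nu}\in S_q$ if $\nu$ has rank $q$. Cells of different ranks count as different even if they are equal as sets. Put $k(\nu)=k_{\min\nu}$ and $K(\nu)=K_{\max\nu}$. Since $m_\nu\le a_{\min\nu}\in\operatorname{supp}y_{k(\nu)}$, hypothesis (i) gives: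
\begin{itemize}
\item[(b)] every point of a block $\kappa>k(\nu)$ is at least $5m_\nu$.
\end{itemize}
For $\kappa\in\mathcal K$ let $q_\kappa$ be the least rank of a cell containing $H_\kappa$, and $s_\kappa=(q_\kappa-1)^+$. By (S1) and (W2) the nonzero functionals among $f_j|_{\operatorname{supp}y_\kappa}$, $j\in H_\kappa$, are $S_{q_\kappa}$-admissible. With (P1), $\theta_1\ge\frac12$, and (ii) for $s_\kappa\le l\le R_\kappa$,
\[
V_\kappa\le\rho_{q_\kappa}(y_\kappa)\le2\rho_{s_\kappa}(y_\kappa)\le2C_0\rho_{s_\kappa}(z_\kappa).
\]
We give up the factor $2$ in order to descend one rank: the functionals for block $\kappa$ can then be inserted into a cell of rank $q_\kappa$ as one more child. As $z_\kappa\ne0$, there are successive $h_{\kappa,i}\in W$, supported in block $\kappa$ by (W2), whose minima form a set $B_\kappa\in S_{s_\kappa}$, with $V_\kappa\le3C_0\sum_ih_{\kappa,i}(z)$.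

If $E_j$ contains an index $\kappa'\in(k_j,K_j)$, then $g_j$ vanishes on block $\kappa'$, and we write $g_j=g_j^-+g_j^+$ with $g_j^-$ supported in the blocks before $\kappa'$ and $g_j^+$ in those after; otherwise let $g_j^-=g_j$, $g_j^+=0$. By (W2), $g_j^\pm\in W\cup\{0\}$. Define
\begin{equation}\label{eq:g}
g=\theta_l\Big[\sum_{\kappa\in\mathcal K}\sum_ih_{\kappa,i}+\sum_{j=1}^d\big(g_j^-+g_j^+\big)\Big].
\end{equation}
Then \eqref{eq:claim} follows from \eqref{eq:sum} and Step 1. The functional $g$ is supported in blocks with index in $(k,K)\setminus E(f)$: this holds for the $h_{\kappa,i}$, and for the $g_j$ by (a), as $E(f)$ consists of pending indices. The nonzero functionals in the bracket can be listed successively. Indeed, the $g_j$ live in the ordered disjoint index intervals $(k_j,K_j)$; and if $\kappa\in\mathcal K$, then either $\kappa\notin(k_j,K_j)$ and $g_j$ lies on one side of block $\kappa$, or $\kappa\in(k_j,K_j)$, in which case $\kappa\in E_j$ by (a) and $\kappa$ is the index at which $g_j$ was split. It remains to show that the minima of the supports of these functionals form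 a set in $S_l$; then $g\in W\cup\{0\}$.

\textbf{Step 3: admissibility.} Each $B_\kappa$ must be charged to a cell, and by (b) this is safe only for cells $\nu$ with $k(\nu)<\kappa$. For $\kappa\in\mathcal K$ let the \emph{host} $\pi_\kappa$ be the cell of least rank among the cells $\pi\supset H_\kappa$ of rank at least $1$ with $k(\pi)<\kappa$. The top cell qualifies, because $l\ge1$ and $k<\kappa$, and the cells containing $H_\kappa$ form a chain; so the host is well defined, and its rank is at least $q_\kappa$. For a cell $\nu$ let $\Delta(\nu)$ be the union of the set of points $\min\operatorname{supp}g_j^\pm$ with $j\in\nu$, $g_j^\pm\ne0$, and of the sets $B_\kappa$ whose host is $\nu$ or a descendant of $\nu$. For the top cell this is the set in question. First,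
\begin{itemize}
\item[(c)] $\Delta(\nu)$ is contained in the blocks with index in $(k(\nu),K(\nu)]$.
\end{itemize}
Indeed, for $j\in\nu$ we have $(k_j,K_j)\subset(k(\nu),K(\nu))$; and if $\pi_\kappa\subset\nu$, then $\kappa>k(\pi_\kappa)\ge k(\nu)$, and $\kappa\le K_j\le K(\nu)$ for $j\in H_\kappa$. By (b) and (c), every point of $\Delta(\nu)$ is at least $5m_\nu$. We prove by induction on $q\ge1$ that $\Delta(\nu)\in S_q$ for every cell $\nu$ of rank $q$. Write $m=m_\nu$.

\emph{Rank $q=1$.} Here $|\nu|=m$, so there are at most $2m$ functionals $g_j^\pm$ with $j\in\nu$. Hosts have rank at least $1$, so each $B_\kappa$ counted has host $\nu$; then $q_\kappa\le1$, $s_\kappa=0$ and $|B_\kappa|\le1$. Such a $\kappa$ lies in $E_j$ for some $j\in\nu$, and $|E_j|\le3$, so there are at most $3m$ of them. Thus $\Delta(\nu)$ has at most $5m$ points, all at least $5m$, and $\Delta(\nu)\in S_1$.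

\emph{Rank $q\ge2$.} The set $\Delta(\nu)$ is the union of the sets $\Delta(c)$, $c$ a child of $\nu$, which are in $S_{q-1}$ by induction, and of the sets $B_\kappa$ with host $\nu$, which are in $S_{q-1}$ because $s_\kappa=(q_\kappa-1)^+\le q-1$. If the child $c'$ precedes the child $c$, then $K(c')\le k(c)$, so by (c) the nonempty $\Delta(c)$ are successive. Let $\kappa$ have host $\nu$ and let $c$ be the child containing $j^*=\max H_\kappa$. Then $k(c)\le k_{j^*}\le\kappa$, and in fact $k(c)=\kappa$. For if $H_\kappa\subset c$, then $c$ has rank $q-1\ge1$ and was not chosen as host, so $k(c)\ge\kappa$; and otherwise some $j\in H_\kappa$ precedes $\min c$, so $\kappa\le K_j\le k(c)$. Hence at most $m$ indices $\kappa$ have host $\nu$. Moreover, for such $\kappa$ and $c$, (c) shows that $\Delta(c')$ lies in blocks after $\kappa$ if $c'=c$ or $c'$ follows $c$, and in blocks with index at most $K(c')\le\kappa$ if $c'$ precedes $c$. In the latter case block $\kappa$ itself is avoided: the $g_j$ vanish on it by (a), the sets $B_{\kappa'}$ with $\kappa'\ne\kappa$ lie in other blocks, and $B_\kappa$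 is not counted in $\Delta(c')$. So $\Delta(\nu)$ is empty or a union of at most $2m\le\min\Delta(\nu)$ successive nonempty sets in $S_{q-1}$, and $\Delta(\nu)\in S_q$.

This proves the Claim and the lemma.
\end{proof}

\section{Block subspaces contain subsequences of the basis}\label{sec:flat}

The unit vectors have the constant profile $\rho_r(e_t)=1$. By Lemma~\ref{lem:compare}, a sequence of vectors whose profiles are nearly constant over longer and longer ranges will be equivalent to a subsequence of the basis. Such vectors exist in every block subspace. Otherwise, descending $R+1$ generations in an averaging tree would always double the average norm, while (P2) shows that over $N$ generations the norm can grow only by the factor $\theta_N^{-1}$, which is polynomial in $N$.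

\begin{lemma}\label{lem:flat}
Let $u_1<u_2<\cdots$ be nonnegative vectors in $c_{00}$ with $\|u_i\|=1$. For all $R\ge0$ and $b\in\mathbb N$ there is a finite combination $v=\sum b_iu_i$ with $b_i\ge0$, $\operatorname{supp}v\subset[b,\infty)$, $\|v\|=1$ and $\rho_R(v)\le3$.
\end{lemma}

\begin{proof}
Choose $n\ge1$ with $2^n\theta_N\ge1$, where $N=n(R+1)$, and put $\varepsilon=\theta_N\theta_R$. Take an $(N,\varepsilon)$-tree beyond $b$ each of whose leaves $\eta$ is the support of some $u_{i(\eta)}$. For a node $\nu$ let $v_\nu=\sum_{\eta\subset\nu}\frac{\mu(\eta)}{\mu(\nu)}u_{i(\eta)}$. Then $\|v_\nu\|\le1$, and $\|v_\nu\|\ge\theta_N$ by (P2), since the minima of the leaves below $\nu$ form a set in $S_N$ by Lemma~\ref{lem:tree}(a) and (S3).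

Let $\nu$ have depth $h(R+1)$ with $0\le h<n$, and let $\nu'$ range over the descendants of $\nu$ of depth $(h+1)(R+1)$, so that $v_\nu=\sum_{\nu'}\frac{\mu(\nu')}{\mu(\nu)}v_{\nu'}$. Let $(f_j)$ be an $S_R$-admissible sequence in $W$. By Lemma~\ref{lem:tree}(b), applied in the subtree at $\nu$ with $r=R+1$, the $\nu'$ for which $I(\nu')$ contains some $\min\operatorname{supp}f_j$ have relative mass at most $\varepsilon$, and for them $\sum_jf_j(v_{\nu'})\le\rho_R(v_{\nu'})\le\theta_R^{-1}$ by (P1). On each other $v_{\nu'}$ at most one $f_j$ acts, by (O), so $\sum_jf_j(v_{\nu'})\le\|v_{\nu'}\|$. Since $\varepsilon\theta_R^{-1}=\theta_N\le\|v_\nu\|$,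
\begin{equation}\label{eq:descend}
\rho_R(v_\nu)\le\|v_\nu\|+\sum_{\nu'}\frac{\mu(\nu')}{\mu(\nu)}\|v_{\nu'}\| .
\end{equation}
Suppose that $\rho_R(v_\nu)>3\|v_\nu\|$ for all nodes of depth $h(R+1)$, $0\le h<n$. Let $A_h=\sum\mu(\nu)\|v_\nu\|$, summed over the nodes of depth $h(R+1)$. Multiplying \eqref{eq:descend} by $\mu(\nu)$ and summing gives $A_{h+1}>2A_h$, so $1=A_n>2^nA_0\ge2^n\theta_N\ge1$, a contradiction. Hence $v=v_\nu/\|v_\nu\|$ works for some $\nu$.
\end{proof}

\begin{proposition}\label{prop:subseq}
For every infinite block basis $(x_i)$ of $(e_i)$ in $X$ there are a block basis $(w_\kappa)$ of $(x_i)$ and integers $t_1<t_2<\cdots$ such that $(w_\kappa)$ is $21^{1/p}$-equivalent to $(e_{t_\kappa})$ in $X$.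
\end{proposition}

\begin{proof}
We may assume $\|x_i\|_X=1$, and put $u_i=|x_i|^p$. Using Lemma~\ref{lem:flat}, choose in turn $R_1,v_1,R_2,v_2,\dots$ with $R_1<R_2<\cdots$ finite, $v_\kappa$ a nonnegative finite combination of the $u_i$, and
\[
\|v_\kappa\|=1,\quad\rho_{R_\kappa}(v_\kappa)\le3,\quad\theta_{R_{\kappa+1}}\max\operatorname{supp}v_\kappa\le2^{-\kappa},\quad5\max\operatorname{supp}v_\kappa\le\min\operatorname{supp}v_{\kappa+1}.
\]
Let $t_\kappa=\min\operatorname{supp}v_\kappa$. If $v_\kappa=\sum b_iu_i$, put $w_\kappa=\sum b_i^{1/p}x_i$; then $|w_\kappa|^p=v_\kappa$ and $(w_\kappa)$ is a block basis of $(x_i)$. Let $\alpha_1,\dots,\alpha_n>0$. Lemma~\ref{lem:compare} applies to $(y_\kappa,z_\kappa)=(\alpha_\kappa v_\kappa,\alpha_\kappa e_{t_\kappa})$ with $C_0=3$ and the $R_\kappa$ above, since $\rho_r(v_\kappa)\le3=3\rho_r(e_{t_\kappa})$ for $r\le R_\kappa$. It also applies to $(y_\kappa,z_\kappa)=(\alpha_\kappa e_{t_\kappa},\alpha_\kappa v_\kappa)$ with $C_0=1$ and every $R_\kappa$ replaced by $\infty$, since $\rho_r(e_{t_\kappa})=1=\|v_\kappa\|\le\rho_r(v_\kappa)$ for all $r$ and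 $5t_\kappa\le\min\operatorname{supp}v_{\kappa+1}$. Thus
\[
\tfrac17\Big\|\sum\alpha_\kappa e_{t_\kappa}\Big\|\le\Big\|\sum\alpha_\kappa v_\kappa\Big\|\le21\Big\|\sum\alpha_\kappa e_{t_\kappa}\Big\|,
\]
and by continuity this holds for $\alpha_\kappa\ge0$. Take $\alpha_\kappa=|a_\kappa|^p$ and $p$-th roots.
\end{proof}

\section{$X$ embeds into the span of every subsequence}\label{sec:embed}

A finite-dimensional space is embedded into $\ell_\infty^M$ by a finite almost norming set of functionals. We do this for all norms of the scale at once, attaching to each functional for the $r$-th norm a vector of level $r$ from Proposition~\ref{prop:levels}. Finitely many norms suffice, because on a finite interval the scale is eventually constant.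

\begin{lemma}\label{lem:local}
Let $I$ be a finite interval and $F=[e_i]_{i\in I}$. There is $R_I\ge0$ such that for every infinite $L\subset\mathbb N$, every $b\in\mathbb N$ and every integer $R'\ge R_I$ there are $b'\ge b$ and a linear map $T:F\to[e_t]_{t\in L\cap[b,b']}$ with
\begin{align}
\rho_{r'}(|Tx|^p)&\le7\,\rho_{r'}(|x|^p)&&(x\in F,\ 0\le r'\le R'),\label{eq:U}\\
\rho_{r'}(|Tx|^p)&\ge2^{-p-1}\rho_{r'}(|x|^p)&&(x\in F,\ r'\ge0).\label{eq:Lo}
\end{align}
\end{lemma}

\begin{proof}
The family of subsets of $I$ belonging to $S_r$ increases with $r$ by (S3), so it is the same for all $r\ge R$, for some $R=R_I$. By (W2), in computing $\rho_r$ of a vector supported in $I$ we may use functionals supported in $I$; hence $\rho_r=\rho_R$ on such vectors for $r\ge R$. For $0\le r\le R$ let $(f_{r,s})_s$ be a finite $\frac12$-net in the unit sphere of the dual of $F$ under the norm $x\mapsto\rho_r(|x|^p)^{1/p}$. Approximating a norming functional for $x$ by a member of the net gives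
\[
2^{-p}\rho_r(|x|^p)\le\max_s|f_{r,s}(x)|^p\le\rho_r(|x|^p)\qquad(x\in F).
\]
Apply Proposition~\ref{prop:levels} to the list of all pairs $(r,s)$, with level $r$ for the pair $(r,s)$, to obtain vectors $z_{r,s}$ supported in $L\cap[b,b']$ for some $b'$. Let $g_{r,s}=z_{r,s}^{1/p}$ coordinatewise and
\[
Tx=\sum_{r,s}f_{r,s}(x)g_{r,s},\qquad\text{so that}\qquad|Tx|^p=\sum_{r,s}|f_{r,s}(x)|^pz_{r,s}.
\]
For $r'\le R'$, (Z2) and \eqref{eq:profile} give $\rho_{r'}(|Tx|^p)\le7\max_{r\le R}\theta_{(r-r')^+}\rho_r(|x|^p)\le7\rho_{r'}(|x|^p)$. For any $r'\ge0$ and $r=\min(r',R)$, (P0), the lattice property and (Z1) give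
\[
\rho_{r'}(|Tx|^p)\ge\max_s|f_{r,s}(x)|^p\rho_r(z_{r,s})\ge2^{-p-1}\rho_r(|x|^p)=2^{-p-1}\rho_{r'}(|x|^p).\qedhere
\]
\end{proof}

Some bound $R'$ in \eqref{eq:U} is what hypothesis (iii) of Lemma~\ref{lem:compare} is designed to tolerate: $R'$ may be prescribed after all earlier pieces have been placed.

\begin{proposition}\label{prop:embed}
For every infinite $L\subset\mathbb N$ there is a linear map $T:X\to[e_t]_{t\in L}$ with
\[
(7\cdot2^{p+1})^{-1/p}\|x\|_X\le\|Tx\|_X\le2\cdot49^{1/p}\|x\|_X\qquad(x\in X).
\]
\end{proposition}

\begin{proof}
We cut $\mathbb N$ into intervals $I_n=[d_{n-1},d_n)$ and choose maps $T_n$ on $[e_i]_{i\in I_n}$ recursively. Put $d_0=1$, $d_1=2$, $b_0=1$, $R^{(0)}=0$. Given $d_n$, $b_{n-1}$ and $R^{(n-1)}$, where $n\ge1$, choose a finite $R^{(n)}\ge\max(R^{(n-1)},R_{I_n})$ with $\theta_{R^{(n)}}b_{n-1}\le2^{-n}$; let $T_n$ and $b_n=b'$ be given by Lemma~\ref{lem:local} for $I=I_n$, $b=5d_n$ and $R'=R^{(n)}$; and put $d_{n+1}=5b_n$. So the range of $T_n$ is supported in $L\cap[5d_n,b_n]$ and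
\[
d_n<5d_n\le b_n<5b_n=d_{n+1}.
\]
For $x\in c_{00}$ let $x_n=x|_{I_n}$ and $Tx=\sum_nT_nx_n$. By \eqref{eq:Lo}, $T_nx_n\ne0$ exactly when $x_n\ne0$, and the nonzero vectors $T_nx_n$ are successive.

\emph{Lower estimate.} Let $n_1<n_2<\cdots$ be the indices with $x_n\ne0$. Apply Lemma~\ref{lem:compare} to $y_\kappa=|x_{n_\kappa}|^p$, $z_\kappa=|T_{n_\kappa}x_{n_\kappa}|^p$, $C_0=2^{p+1}$ and $R_\kappa=\infty$. Here (ii) is \eqref{eq:Lo}, (iii) holds as $\theta_\infty=0$, and (i) holds as $5\max\operatorname{supp}x_{n_\kappa}<5d_{n_\kappa}\le5d_{n_{\kappa+1}}\le\min\operatorname{supp}z_{\kappa+1}$. So $\|x\|_X^p\le7\cdot2^{p+1}\|Tx\|_X^p$.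

\emph{Upper estimate.} Now (i) requires the next piece of $x$ to lie far beyond $T_nx_n$. This fails for $x_{n+1}$, since $I_{n+1}\supset[5d_n,b_n]$, but holds for $x_{n+2}$; so we treat the two parities separately. Let $x_o=\sum_{n\text{ odd}}x_n$ and $x_e=x-x_o$. Let $n_1<n_2<\cdots$ be the odd indices with $x_n\ne0$; then $\kappa\le n_\kappa$ and $n_{\kappa+1}\ge n_\kappa+2$. Apply Lemma~\ref{lem:compare} to $y_\kappa=|T_{n_\kappa}x_{n_\kappa}|^p$, $z_\kappa=|x_{n_\kappa}|^p$, $C_0=7$ and $R_\kappa=R^{(n_\kappa)}$. Here (ii) is \eqref{eq:U}. With $n=n_\kappa$ and $n'=n_{\kappa+1}$, (i) follows from $5b_n=d_{n+1}\le d_{n'-1}\le\min\operatorname{supp}x_{n'}$, and (iii) from $\theta_{R^{(n')}}b_n\le\theta_{R^{(n')}}b_{n'-1}\le2^{-n'}\le2^{-\kappa}$. So $\|Tx_o\|_X^p\le49\|x_o\|_X^p$. The same argument with the even indices, which also satisfy $\kappa\le n_\kappa$ and $n_{\kappa+1}\ge n_\kappa+2$, gives $\|Tx_e\|_X^p\le49\|x_e\|_X^p$. Since $\|x_o\|_X,\|x_e\|_X\le\|x\|_X$, we get $\|Tx\|_X\le2\cdot49^{1/p}\|x\|_X$.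

The map $T$ and both estimates extend from $c_{00}$ to $X$ by density.
\end{proof}

\section{Proof of the theorem}\label{sec:final}

Part (1) was proved in Section~\ref{sec:space}. We use three textbook facts.
\begin{itemize}
\item \emph{Bessaga--Pe{\l}czy\'nski selection principle.} If $(e_i)$ is a basis of $X$ and $(u_k)$ is a sequence in $X$ with $0<\inf\|u_k\|\le\sup\|u_k\|<\infty$ and $e_i^*(u_k)\to0$ as $k\to\infty$ for each $i$, then a subsequence of $(u_k)$ is equivalent to a block basis of $(e_i)$. An infinite-dimensional subspace $U$ contains such a sequence: for each $k$ choose a normalized $u_k\in U$ with $e_1^*(u_k)=\dots=e_k^*(u_k)=0$.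
\item \emph{Cotype.} A Banach space $Y$ has cotype $q<\infty$ if there is $K$ with $\big(\sum_{i=1}^n\|y_i\|^q\big)^{1/q}\le K\big(\operatorname{Ave}_{\pm}\|\sum_{i=1}^n\pm y_i\|^2\big)^{1/2}$ for all finite sequences in $Y$, the average being over all choices of signs. The space $\ell_p$, $1\le p<\infty$, has cotype $\max(p,2)$.
\item \emph{James' theorem.} A space with an unconditional basis is reflexive if and only if it has no subspace isomorphic to $c_0$ or $\ell_1$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $[x_i]$ be a block subspace. By Proposition~\ref{prop:subseq} it contains a subspace $[w_\kappa]$ isomorphic to $[e_t]_{t\in L}$ for an infinite set $L$, and by Proposition~\ref{prop:embed} $X$ embeds into $[e_t]_{t\in L}$; both isomorphism constants depend only on $p$, and so does their product. If $U\subset X$ is any infinite-dimensional subspace, the selection principle gives a sequence in $U$ equivalent to a block basis $(x_i)$. Its closed span is isomorphic to $[x_i]$, and so contains a copy of $X$.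
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $M,b\in\mathbb N$. Proposition~\ref{prop:levels} with $L=\mathbb N$ and $R=R'=0$ gives disjointly supported $z_1,\dots,z_M\ge0$ beyond $b$ with $\|z_\sigma\|\ge\frac12$ and $\|\sum c_\sigma z_\sigma\|\le7\max c_\sigma$ for $c_\sigma\ge0$. For $g_\sigma=z_\sigma^{1/p}$ and arbitrary scalars $c_\sigma$, using $1$-unconditionality for the lower bound,
\begin{equation}\label{eq:linfty}
2^{-1/p}\max_\sigma|c_\sigma|\le\Big\|\sum_{\sigma=1}^Mc_\sigma g_\sigma\Big\|_X\le7^{1/p}\max_\sigma|c_\sigma| .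
\end{equation}
So $X$ contains $\ell_\infty^M$ uniformly in $M$. Suppose that an infinite-dimensional subspace of $X$ embeds into a space $Y$ of cotype $q<\infty$. By (2) there is an isomorphic embedding $J:X\to Y$, say $A^{-1}\|x\|_X\le\|Jx\|\le A\|x\|_X$. The cotype inequality for the vectors $Jg_\sigma$ and \eqref{eq:linfty} give $A^{-1}2^{-1/p}M^{1/q}\le KA\,7^{1/p}$ for all $M$, which is absurd. In particular $X$ does not embed into $\ell_p$.
\end{proof}

Since $b$ is arbitrary, \eqref{eq:linfty} also shows directly how the basis fails to be strongly asymptotic $\ell_p$: beyond any $b$, the $M$ normalized disjointly supported vectors $g_\sigma/\|g_\sigma\|_X$ have a sum of norm at most $14^{1/p}$, not of order $M^{1/p}$.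

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
By James' theorem it suffices to exclude $\ell_1$ and $c_0$. A subspace isomorphic to $\ell_1$ would be an infinite-dimensional subspace embedding into a space of cotype $2$, contrary to (3). Suppose that $(u_k)$ in $X$ is equivalent to the unit vector basis of $c_0$. Then $(u_k)$ is weakly null with norms bounded above and below, so a subsequence is equivalent to a block basis $(y_k)$ of $(e_i)$. A subsequence of the $c_0$-basis is $1$-equivalent to it, so $(y_k)$ is equivalent to the $c_0$-basis; in particular $\inf\|y_k\|_X>0$, and the normalized block basis $x_k=y_k/\|y_k\|_X$ satisfies $\sup_n\|\sum_{k=n+1}^{2n}x_k\|_X<\infty$. But $x_{n+1},\dots,x_{2n}$ are supported in $[n,\infty)$, so (1) gives $\|\sum_{k=n+1}^{2n}x_k\|_X\ge C^{-1}n^{1/p}$ for all $n$, a contradiction since $p<\infty$.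
\end{proof}

\begin{thebibliography}{1}

\bibitem{DFKO}
S.~J. Dilworth, V.~Ferenczi, Denka Kutzarova and E.~Odell,
\emph{On strongly asymptotic $\ell_p$ spaces and minimality},
arXiv:math/0608550 (2006).

\end{thebibliography}
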